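# A K3 Néron–Severi space hyperbolic at every prime, and an $L$-function that requires a field extension

## 1. Rational quadratic spaces that are hyperbolic at every prime

Fix a rational quadratic space $V$ of dimension $6$ and signature $(1,5)$, and let $H$ be the hyperbolic plane, with Gram matrix $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. The proof in these notes turns on one fact about $V$: it cannot be isometric to $H^3$ over $\mathbf Q_\ell$ for every prime $\ell$. Later, $V$ will be the Néron–Severi group, tensored with $\mathbf Q$, of a K3 surface $X$ over a finite field. We shall choose a polynomial $L$ so that any $X$ with transcendental $L$-function equal to $L$ would have exactly such a space, hyperbolic at every prime. Such an $X$ therefore cannot exist.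

**Facts on quadratic spaces.** All quadratic spaces are nondegenerate and live over fields of characteristic not $2$. The determinant of a space is taken modulo squares, so $\det H^n=(-1)^n$. We use the following textbook facts.

- A space of dimension $2n$ that contains an isotropic subspace of dimension $n$ is isometric to $H^n$.
- Witt cancellation: $A\perp B\cong A\perp C$ implies $B\cong C$.
- For odd $\ell$, unimodular $\mathbf Z_\ell$-lattices are classified by their rank and their determinant in $\mathbf Z_\ell^\times/\mathbf Z_\ell^{\times2}$. We write $U$ for the lattice $\mathbf Z^2$ with Gram matrix $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, so $U\otimes\mathbf Q_\ell\cong H$.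
- Over $\mathbf Q_\ell$ or $\mathbf R$, the Hasse invariant of $\langle a_1,\dots,a_n\rangle$ is $\prod_{i<j}(a_i,a_j)$, a product of Hilbert symbols. It depends only on the isometry class. Over $\mathbf R$ we have $(a,b)=-1$ exactly when $a,b<0$, so a real form with $k$ negative diagonal entries has Hasse invariant $(-1)^{k(k-1)/2}$.
- Product formula: for $a,b\in\mathbf Q^\times$ we have $\prod_v(a,b)_v=1$. Hence the local Hasse invariants of a rational form have product $1$.
- A rational number that is a square in $\mathbf Q_\ell$ for all but finitely many $\ell$ is a square in $\mathbf Q$; otherwise infinitely many primes would be inert in the quadratic field it generates.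

Let us ask in small even dimension $2r$ whether a rational space of signature $(1,2r-1)$ can be $H^r$ at every prime. For $r=1$ it can: take $H$ itself. For $r=2$ it cannot, and the determinant shows it. We have $\det H^2=1$, so $\det V$ would be a square in every $\mathbf Q_\ell$, hence a rational square, hence positive; but signature $(1,3)$ gives a negative determinant. For $r=3$ the determinant sees nothing: $\det H^3=-1$, and signature $(1,5)$ also gives a negative determinant. One needs the next invariant.

**Lemma 1.1.** Let $V$ be a rational quadratic space of dimension $6$ with $V\otimes\mathbf Q_\ell\cong H^3$ for every prime $\ell$. Then $V$ does not have signature $(1,5)$.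

*Proof.* The Hasse invariants of $V$ and of the rational space $H^3$ agree at every prime. For each of the two spaces the product over all places is $1$, so the invariants also agree at $\infty$. For $H^3=\langle1,-1,1,-1,1,-1\rangle$ there are three negative entries, and the real invariant is $(-1)^3=-1$. For signature $(1,5)$ it is $(-1)^{10}=1$. $\square$

**Example 1.2 (one missing prime is fatal).** The form $B=\langle1,-1,-1,-1,-1,-1\rangle$ has signature $(1,5)$ and determinant $-1$. At every odd $\ell$ it comes from a unimodular lattice of rank $6$ and determinant $-1=(-1)^3$, so it is $H^3$ there. Only at $2$ is it not: since $(-1,-1)_2=-1$, the Hasse invariant of $B$ at $2$ is $(-1)^{10}=1$, and that of $H^3$ is $(-1)^3=-1$. So to use Lemma 1.1 we must control every prime, including $2$ and the characteristic $p$.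

## 2. The polynomial $L_{\rm trc}$ of a K3 surface and the exponent $n$

Let $p$ be a prime and $q$ a power of $p$. For a K3 surface $X$ over $\mathbf F_q$ put
$$L(X/\mathbf F_q,T)=\det\big(1-T\,\mathrm{Frob},\ \mathrm H^2(X_{\bar{\mathbf F}_q},\mathbf Q_\ell(1))\big)=\prod_{i=1}^{22}(1-\gamma_iT)\in\mathbf Q[T]\qquad(\ell\ne p).$$
All $\gamma_i$ have complex absolute value $1$. Write $L=L_{\rm alg}L_{\rm trc}$ in $\mathbf Q[T]$, where $L_{\rm alg}$ collects the factors with $\gamma_i$ a root of unity and $L_{\rm trc}$ the remaining ones.

To see the splitting on a small polynomial, take $(1-T)(1+T+T^2)(1-\tfrac65T+T^2)$. The reciprocal roots of the last factor are $(3\pm4i)/5$. They have absolute value $1$ but are not algebraic integers, so they are not roots of unity. The last factor is the "trc" part, and the first two form the "alg" part.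

The following two results are taken from Lenny Taelman, "K3 surfaces over finite fields with given L-function", arXiv:1507.08547 (2015).

**Theorem 2.1 (Theorem 1 of Taelman).** Let $X$ be a K3 surface over $\mathbf F_q$ that is not supersingular, and write $L_{\rm trc}(X/\mathbf F_q,T)=\prod_{i=1}^{2d}(1-\gamma_iT)$. Then $L_{\rm trc}$ satisfies the conditions (1)–(5), and the integer $h$ in (5) is the height of $X$:

- (1) $d\le10$;
- (2) no $\gamma_i$ is a root of unity;
- (3) $L_{\rm trc}=Q^e$ for some irreducible $Q\in\mathbf Q[T]$ and some integer $e\ge1$;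
- (4) every $\gamma_i$ has absolute value $1$ under every complex embedding, and is an $\ell$-adic unit for every prime $\ell\ne p$;
- (5) there is a positive integer $h$ such that, for the $p$-adic valuation $v$ on $\bar{\mathbf Q}_p$ with $v(q)=1$, exactly $h$ of the $\gamma_i$ have $v(\gamma_i)=-1/h$, exactly $h$ have $v(\gamma_i)=1/h$, and all others have $v(\gamma_i)=0$. Moreover, the factor of $Q$ in $\mathbf Q_p[T]$ formed by its roots of negative valuation is irreducible in $\mathbf Q_p[T]$.

**Property $(\star)$.** A K3 surface $X$ over a finite extension $k$ of $\mathbf Q_p$ satisfies $(\star)$ if there are a finite extension $k\subset\ell$ and a proper flat algebraic space $\mathfrak X\to\operatorname{Spec}\mathcal O_\ell$ such that (i) $\mathfrak X\times_{\operatorname{Spec}\mathcal O_\ell}\operatorname{Spec}\ell\cong X\times_{\operatorname{Spec}k}\operatorname{Spec}\ell$; (ii) $\mathfrak X$ is regular; (iii) the special fiber of $\mathfrak X$ is a reduced normal crossings divisor with smooth components; (iv) $\omega_{\mathfrak X/\mathcal O_\ell}\cong\mathcal O_{\mathfrak X}$. (In this definition alone,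 $\ell$ is a field.)

**Theorem 2.2 (Theorem 3 of Taelman).** Assume every K3 surface over a $p$-adic field satisfies $(\star)$. Let $L=\prod_{i=1}^{2d}(1-\gamma_iT)\in1+T\mathbf Q[T]$ satisfy (1)–(5). Then there exist a positive integer $n$ and a K3 surface $X$ over $\mathbf F_{q^n}$ such that $L_{\rm trc}(X/\mathbf F_{q^n},T)=\prod_{i=1}^{2d}(1-\gamma_i^nT)$.

Taelman writes: "I do not know if one can take $n=1$ in" this theorem. We show that one cannot always do so. Lemma 1.1 suggests how to look for a counterexample. If $\deg L=2d$, the remaining $22-2d$ Frobenius eigenvalues are roots of unity, and by the Tate conjecture they account for the Néron–Severi group. To get rank $6$ we need $d=8$. We must then choose $L$ so that the Néron–Severi space is forced to be $H^3$ at every prime.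

## 3. The polynomial $L=Q^4$ with $p=4523$ and $q=p^4$

Let $p=4523$. It is prime: it is odd, $67^2<p<71^2$, and its remainders modulo $3,5,7,11,13,17,19,23,29,31,37,41,43,47,53,59,61,67$ are $2,3,1,2,12,1,1,15,28,28,9,13,8,11,18,39,9,34$. Let $q=p^4$ and
$$z_1=66+\sqrt{-167},\qquad z_2=\frac{131+7\sqrt{-19}}2 .$$
Their norms are $4356+167=p$ and $\tfrac{17161+931}4=p$, and their traces are $a=132$ and $b=131$. Put $K_1=\mathbf Q(\sqrt{-167})$, $K_2=\mathbf Q(\sqrt{-19})$, $E=K_1K_2$, write $\bar{\ }$ for complex conjugation on $E$, and set
$$\gamma=-\frac{z_1z_2}p,\qquad \gamma\bar\gamma=1,\qquad u=\gamma+\gamma^{-1}.$$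
Let $u=-(z_1z_2+\bar z_1\bar z_2)/p$ and $u'=-(z_1\bar z_2+\bar z_1z_2)/p$. Then $u+u'=-ab/p$. Multiplying out,
$$uu'=\frac{p(z_1^2+\bar z_1^2+z_2^2+\bar z_2^2)}{p^2}=\frac{(a^2-2p)+(b^2-2p)}p=\frac{a^2+b^2-4p}p.$$
Since $ab=17292$ and $a^2+b^2-4p=17424+17161-18092=16493$, the numbers $u,u'$ are the roots of
$$P(y)=4523\,y^2+17292\,y+16493. \tag{3.1}$$
The four numbers $-z_1z_2/p$, $-\bar z_1\bar z_2/p$, $-z_1\bar z_2/p$, $-\bar z_1z_2/p$ are the roots of
$$\tilde S(x)=x^2P(x+1/x)=4523x^4+17292x^3+25539x^2+17292x+4523. \tag{3.2}$$
Put $S_0(x)=\tilde S(x)/p$, $Q(T)=\tilde S(T)/p$ and $L=Q^4$. As $\tilde S$ is reciprocal, $Q(T)=\prod(1-\gamma'T)$ over the four roots $\gamma'$ of $\tilde S$.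

**Theorem 3.1.** The polynomial $L$ satisfies (1)–(5) with $d=8$ and $h=4$, and there is no K3 surface $X/\mathbf F_q$ with $L_{\rm trc}(X/\mathbf F_q,T)=L(T)$.

The proof of non-existence does not use $(\star)$. So the statement that one can always take $n=1$ in Theorem 2.2 is false, whether or not $(\star)$ is assumed.

**Verification of (1)–(5).** The discriminant of $P$ is $(ab)^2-4p(a^2+b^2-4p)=(a^2-4p)(b^2-4p)=668\cdot931=2^2\cdot7^2\cdot19\cdot167$. It is not a square, so $[\mathbf Q(u):\mathbf Q]=2$.

The prime $p$ divides neither $a$ nor $b$, so $z_i$ and $\bar z_i$, which have product $p$ and trace prime to $p$, generate different primes. Hence $p$ splits in $K_1$ and in $K_2$, and completely in $E$. At the four places of $E$ above $p$ the pair $(v_p(z_1),v_p(z_2))$ takes each value in $\{0,1\}^2$ once. Since $v_p(\gamma)=v_p(z_1)+v_p(z_2)-1$, the values of $v_p(\gamma)$ are $1,0,0,-1$. So $\gamma$ is not an algebraic integer, hence not a root of unity.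

Complex conjugation commutes with $\mathrm{Gal}(E/\mathbf Q)$, so all conjugates of $\gamma$ have absolute value $1$. As $\gamma\ne\pm1$, no conjugate is real. The field $\mathbf Q(u)$ is real and contained in $\mathbf Q(\gamma)$, so $[\mathbf Q(\gamma):\mathbf Q]=4$ and $\mathbf Q(\gamma)=E$. Thus $S_0$ is the minimal polynomial of $\gamma$, its four roots are the conjugates of $\gamma$, and $Q$ is irreducible. This gives (2), (3) with $e=4$, and (1) with $2d=16$. The leading and constant coefficients of $\tilde S$ equal $p$, so the conjugates of $\gamma$ are $\ell$-adic units for $\ell\ne p$, which gives (4).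

In $\mathbf Q_p$ the conjugates are $\gamma_1,\gamma_1^{-1},\gamma_2,\gamma_2^{-1}$ with $v_p(\gamma_1)=-1$ and $\gamma_2\in\mathbf Z_p^\times$. As $q=p^4$ we have $v=v_p/4$. So in $L=Q^4$ exactly four $\gamma_i$ have $v=-\frac14$, four have $v=\frac14$, and eight have $v=0$. The factor of $Q$ of negative valuation is linear, hence irreducible. This is (5) with $h=4$. The choice $q=p^4$ is forced here: $\gamma_1$ occurs four times, so $h=4$, and $v(\gamma_1)=-\frac14$ together with $v_p(\gamma_1)=-1$ requires $v_p(q)=4$. $\square$

**Definition (good and bad primes).** A prime $\ell\ne p$ is *good* if it splits in $K_1$ or in $K_2$, and *bad* otherwise.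

Since $-167$ and $-19$ are $\equiv1$ mod $4$, only $19$ and $167$ ramify in $E$. The primes $2,3,19$ split in $K_1$, since $-167\equiv1$ mod $8$, $\equiv1$ mod $3$, $\equiv2^2$ mod $19$. The primes $5,7,11$ split in $K_2$, since $-19\equiv1$ mod $5$, $\equiv3^2$ mod $7$, $\equiv5^2$ mod $11$. So $2,3,5,7,11,19$ are good and every bad prime is $\ge13$. The prime $167$ is bad: it ramifies in $K_1$, and $(-19/167)=(167/19)=(15/19)=-1$. A bad prime other than $167$ is unramified in $E$ and splits in neither $K_i$, so it is inert in both. For example $13$ is bad: $-167\equiv2$ and $-19\equiv7$ modulo $13$, and neither is among the squares $1,3,4,9,10,12$.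

## 4. The Néron–Severi space of a hypothetical surface

From now on suppose that $X/\mathbf F_q$ is a K3 surface with $L_{\rm trc}(X/\mathbf F_q,T)=L$. Let $\bar X=X_{\bar{\mathbf F}_q}$ and $N=\mathrm{NS}(\bar X)$, which is torsion-free. For $\ell\ne p$ let $\Lambda_\ell=\mathrm H^2(\bar X,\mathbf Z_\ell(1))$, $V_\ell=\Lambda_\ell\otimes\mathbf Q_\ell$, $N_\ell=N\otimes\mathbf Q_\ell\subset V_\ell$, and let $F$ be the geometric Frobenius, an isometry of $\Lambda_\ell$.

**Step 1: the ambient space is $V_\ell\cong H^{11}$.** The purpose is to know the space in which $N_\ell$ sits. As $X$ lifts to characteristic $0$ (Deligne), $\Lambda_\ell\cong(U^3\oplus E_8(-1)^2)\otimes\mathbf Z_\ell$, which is unimodular. I claim $E_8(\pm1)\otimes\mathbf Z_\ell\cong U^4\otimes\mathbf Z_\ell$. For odd $\ell$ both are unimodular of rank $8$ and determinant $1$. For $\ell=2$, an even unimodular $\mathbf Z_2$-lattice of rank $8$ is $U^4$ or $U^3\oplus\left(\begin{smallmatrix}2&1\\1&2\end{smallmatrix}\right)$. The second has determinant $(-1)^3\cdot3=-3\equiv5$ mod $8$, which is not a square in $\mathbf Q_2$, while $\det E_8(\pm1)=1$.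 So $V_\ell\cong H^{3+4+4}=H^{11}$.

**Step 2: rank, signature, and the Frobenius on $N$.** Here we turn the degree of $L$ into information on $N$. By the result of Katz–Messing, the slopes of $\mathrm H^2_{\rm crys}$ are the numbers $1+v(\gamma_i)$. By (5) they are not all equal to $1$, so $X$ has finite height. As $p\ge5$, the Tate conjecture holds for $X$ over all finite extensions (Nygaard–Ogus, Ann. of Math. 122 (1985)): $N_\ell$ is the set of vectors of $V_\ell$ fixed by some power of $F$.

Let $G\subset V_\ell$ be the sum of the generalized eigenspaces of $F$ for roots of unity. Its dimension is $22-16=6$, and $N_\ell\subset G$. The intersection form on $N$ is nondegenerate, so $G=N_\ell\perp C$ with $C=N_\ell^\perp\cap G$. Some power $F^m$ is unipotent on $C$. If $C\ne0$, then $F^m$ would fix a nonzero vector of $C$; it would lie in $N_\ell\cap C=0$, a contradiction. So $C=0$ and $N_\ell=G$. Hence $N$ has rank $6$, and by the Hodge index theorem it has signature $(1,5)$.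

Every class in $N$ is defined over a finite extension, so $F$ acts on $N$ with finite order. It fixes the class of an ample line bundle on $X$. So the characteristic polynomial $\chi_N\in\mathbf Z[x]$ of $F$ on $N$ is $\Phi_1$ times a product of cyclotomic polynomials of total degree $5$. All its factors are $\Phi_m$ with
$$m\in\mathcal M=\{1,2,3,4,5,6,8,10,12\}=\{m:\varphi(m)\le5\}. \tag{4.1}$$
Put $T_\ell=N_\ell^\perp\subset V_\ell$, so $V_\ell=N_\ell\perp T_\ell$. The eigenvalues of $F$ on $T_\ell$ are the reciprocal roots of $L=Q^4$, so its characteristic polynomial there is $S_0^4$.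

**Step 3: $-\det N$ is a square in $\mathbf Q$.** This pins down the determinant of $N_\ell$ at all primes at once, including $p$. Let $\ell\ne p$. On $T_\ell$ put $A=F-F^{-1}$. Its eigenvalues are $\gamma'-\gamma'^{-1}\ne0$, so $A$ is invertible. Since $\langle Fx,y\rangle=\langle x,F^{-1}y\rangle$, we get $\langle Ax,y\rangle=-\langle x,Ay\rangle$, so $(x,y)\mapsto\langle Ax,y\rangle$ is a nondegenerate alternating form. The determinant of an alternating form is a square, and here it equals $\det A\cdot\det T_\ell$. Moreover
$$\det A=\Big(\prod_{\gamma'}(\gamma'-\gamma'^{-1})\Big)^4,$$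
where the product over the four conjugates of $\gamma$ lies in $\mathbf Q^\times$. So $\det A$ is a square, and so is $\det T_\ell$. Therefore $\det N\equiv\det V_\ell=(-1)^{11}=-1$ in $\mathbf Q_\ell^\times/\mathbf Q_\ell^{\times2}$. So $-\det N$ is a square in $\mathbf Q_\ell$ for all $\ell\ne p$, hence in $\mathbf Q$.

A determinant argument alone would stop here, because $\det N\equiv-1$ and signature $(1,5)$ are compatible, as Example 1.2 shows. By Lemma 1.1 it remains to prove that $N\otimes\mathbf Q_\ell\cong H^3$ for every prime $\ell$. The next sections do this for good primes, bad primes, and $p$.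

## 5. Primes above which conjugation moves every place of $E$

The tool in this section is a remark on isometries, which is also used at $p$. For a monic polynomial $g$ with $g(0)\ne0$, let $g^*$ be the monic polynomial whose roots are the inverses of the roots of $g$, with multiplicities.

**Lemma 5.1.** Let $F$ be an isometry of a finite-dimensional quadratic space over a field $k$, let $g,r\in k[x]$ be monic with nonzero constant terms, and let $n\ge1$. If $r$ is coprime to $g^*$, then $\ker g(F)^n\perp\ker r(F)^n$. In particular, if $g$ and $g^*$ are coprime, then $\ker g(F)^n$ is isotropic.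

*Proof.* Let $x\in\ker g(F)^n$ and $y\in J=\ker r(F)^n$. On $J$ the eigenvalues of $F^{-1}$ are inverses of roots of $r$. None of them is a root of $g$, because $r$ and $g^*$ are coprime. So $g(F^{-1})^n$ is invertible on $J$, and $y=g(F^{-1})^nw$ with $w\in J$. Then $\langle x,y\rangle=\langle g(F)^nx,w\rangle=0$. The last assertion is the case $r=g$. $\square$

For example, the isometry $e\mapsto\alpha e$, $f\mapsto\alpha^{-1}f$ of $H=\langle e,f\rangle$ with $\alpha^2\ne1$ has the two isotropic lines as its eigenspaces.

**Step 4: if $\ell\ne p$ is good, then $N_\ell\cong H^3$.** We show that $T_\ell$ is hyperbolic and cancel. Say $\ell$ splits in $K_i$. Complex conjugation interchanges the two places of $K_i$ above $\ell$, so it fixes no place of $E$ above $\ell$. As $E=\mathbf Q(\gamma)$, the places of $E$ above $\ell$ correspond to the irreducible factors of $S_0$ over $\mathbf Q_\ell$: a place $\lambda$ corresponds to the minimal polynomial over $\mathbf Q_\ell$ of the image of $\gamma$ in $E_\lambda$. Since $\bar\gamma=\gamma^{-1}$, conjugation of places corresponds to $g\mapsto g^*$ on factors. So no irreducible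 factor is its own $*$, and choosing one from each pair gives $S_0=gg^*$ with $g,g^*$ coprime of degree $2$.

Put $I=\ker g(F)^4$ and $I^*=\ker g^*(F)^4$ in $T_\ell$. Then $T_\ell=I\oplus I^*$ with both of dimension $8$, and by Lemma 5.1 the space $I$ is isotropic. So $T_\ell\cong H^8$. From $N_\ell\perp H^8\cong V_\ell\cong H^{11}$ we get $N_\ell\cong H^3$ by Witt cancellation. This includes $\ell=2$.

## 6. Self-reciprocal factors and splitting of the lattice at bad primes

At a bad prime the argument of Step 4 breaks at a definite place: conjugation fixes places of $E$, so $S_0$ has self-reciprocal irreducible factors. Take $\ell=13$. Modulo $13$ we have $4523\equiv-1$, $17292\equiv2$, $16493\equiv9$, so $P(y)\equiv-(y^2-2y+4)=-(y-7)(y-8)$, and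
$$S_0\equiv(x^2-7x+1)(x^2-8x+1)\pmod{13}.$$
The discriminants $45\equiv6$ and $60\equiv8$ are nonsquares, so both factors are irreducible. By Hensel's lemma they lift to factors over $\mathbf Z_{13}$; by uniqueness of the lifts, each lifted factor is its own $*$. Now the characteristic polynomial no longer determines the space.

**Example 6.1 (same characteristic polynomial, different spaces).** Let $\ell$ be odd, let $g=x^2-tx+1\in\mathbf Z_\ell[x]$ be irreducible modulo $\ell$, and let $K=\mathbf Q_\ell[x]/(g)=\mathbf Q_\ell(\sqrt\delta)$ be the unramified quadratic extension, with $\delta$ a nonsquare unit. Let $\mathbf n$ be the norm form $z\mapsto z\bar z$ on $K$, so $\mathbf n\cong\langle1,-\delta\rangle$. The class of $x$ has norm $1$, so multiplication by it is an isometry of $\mathbf n$ and of $\ell\mathbf n$. Thus $\mathbf n^4$ and $\mathbf n^3\perp\ell\mathbf n$ both carry an isometry with characteristic polynomial $g^4$. Here $\mathbf n\perp\mathbf n$ comes from a unimodular lattice of rank $4$ and determinant $\delta^2\equiv1$, so it is $H^2$, and $\mathbf n^4\cong H^4$. But $\mathbf n\perp\ell\mathbf n$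 is anisotropic, since nonzero values of $\mathbf n$ have even valuation and those of $\ell\mathbf n$ odd valuation. If $\mathbf n^3\perp\ell\mathbf n=H^2\perp\mathbf n\perp\ell\mathbf n$ were $H^4$, cancellation would make $\mathbf n\perp\ell\mathbf n\cong H^2$ isotropic. So it is not $H^4$.

So at bad primes we need something besides $S_0$. We have it: the lattice $\Lambda_\ell$ is unimodular. If it splits along $N_\ell\perp T_\ell$, its part in $N_\ell$ is unimodular, and a unimodular lattice over $\mathbf Z_\ell$ with $\ell$ odd is determined by rank and determinant, which we know. Whether it splits is a question about congruences between the two characteristic polynomials.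

**Example 6.2 (splitting and gluing).** Let $F$ swap the basis $e,f$ of $U$. Its characteristic polynomial is $(x-1)(x+1)$, with eigenvectors $e\pm f$ of square $\pm2$. For odd $\ell$ the factors are coprime modulo $\ell$, and $U\otimes\mathbf Z_\ell=\langle2\rangle\perp\langle-2\rangle$ with both parts unimodular. Modulo $2$ the factors coincide, and over $\mathbf Z_2$ the span of $e+f,e-f$ has index $2$ in $U$.

**Proposition 6.3.** If $\ell$ is bad and $m\in\mathcal M$, then $\tilde S$ and $\Phi_m$ have no common root in $\bar{\mathbf F}_\ell$.

The proof occupies Section 7; it concerns only the numbers in Section 3. We first draw the consequence.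

**Step 5: if $\ell$ is bad, then $N_\ell\cong H^3$.** We split the lattice. By Proposition 6.3 and (4.1), the monic polynomials $\chi_N$ and $S_0^4$ in $\mathbf Z_\ell[x]$ are coprime modulo $\ell$ (recall $\tilde S=pS_0$ and $p$ is a unit). Their resultant is an $\ell$-adic unit, so there are $\alpha,\beta\in\mathbf Z_\ell[x]$ with $\alpha\chi_N+\beta S_0^4=1$. For $x\in\Lambda_\ell$,
$$x=\beta(F)S_0(F)^4x+\alpha(F)\chi_N(F)x .$$
Both terms lie in $\Lambda_\ell$. The product $\chi_NS_0^4$ is the characteristic polynomial of $F$ on $V_\ell$, so by Cayley–Hamilton the first term is killed by $\chi_N(F)$ and the second by $S_0(F)^4$. As $\chi_N(F)$ is invertible on $T_\ell$ and $S_0(F)$ on $N_\ell$, the first term lies in $N_\ell$ and the second in $T_\ell$. So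
$$\Lambda_\ell=(\Lambda_\ell\cap N_\ell)\perp(\Lambda_\ell\cap T_\ell).$$
The determinants of the two summands are in $\mathbf Z_\ell$ with product a unit, so both summands are unimodular. The first has rank $6$, and by Step 3 its determinant is a unit in the square class of $-1=(-1)^3$. As $\ell\ge13$ is odd, it is isometric to $U^3\otimes\mathbf Z_\ell$, and $N_\ell\cong H^3$.

## 7. No cyclotomic congruence modulo a bad prime

We prove Proposition 6.3. A priori it concerns infinitely many primes. The first step reduces it to divisors of nine integers, lying in prescribed residue classes.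

**Step (i): two necessary conditions on $\ell$.** Let $\ell$ be bad and $\lambda\mid\ell$ a place of $E$; $\gamma$ is a unit at $\lambda$. If $\ell\ne167$, then $\ell$ is inert in $K_1$ and $K_2$, so the Frobenius at $\lambda$ in $\mathrm{Gal}(E/\mathbf Q)\cong(\mathbf Z/2)^2$ is nontrivial on both fields, hence is complex conjugation. If $\ell=167$, then $\ell$ is ramified in $K_1$ and inert in $K_2$, so there is one place $\lambda$, with the same residue field $\mathbf F_{\ell^2}$ as $K_2$ at $\ell$. Complex conjugation fixes $\lambda$ and is nontrivial on $K_2$, so it induces the Frobenius of $\mathbf F_{\ell^2}$. In both cases $\gamma^\ell\equiv\bar\gamma=\gamma^{-1}$, that is,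
$$\gamma^{\ell+1}\equiv1\pmod\lambda. \tag{7.1}$$
The roots of $\tilde S$ in $\bar{\mathbf F}_\ell$ are the reductions, at one fixed place, of the conjugates of $\gamma$. Equivalently, they are the reductions of $\gamma$ at the various places above $\ell$. So a common root of $\tilde S$ and $\Phi_m$ gives $\lambda\mid\ell$ with $\Phi_m(\gamma)\equiv0$ mod $\lambda$. As $\ell\ge13>m$, we have $\ell\nmid m$, so $\gamma$ mod $\lambda$ has exact order $m$, and (7.1) gives $m\mid\ell+1$. Also, if $x$ is the common root, then $x+1/x$ is a root of $P$ and the reduction of a conjugate of $\zeta_m+\zeta_m^{-1}$. Hence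
$$\ell\equiv-1\pmod m\quad\text{and}\quad\ell\mid N_m:=\prod_cP(c), \tag{7.2}$$
where $c$ runs over the distinct conjugates of $\zeta_m+\zeta_m^{-1}$, and $N_m\in\mathbf Z$.

**Step (ii): the values $N_m$.** The aim is to compute these integers from (3.1). For $m=1,2,3,4,6$ we have $c=2,-2,-1,0,1$, so
$$N_1=69169=263^2,\quad N_2=1,\quad N_3=3724=2^2\cdot7^2\cdot19,\quad N_4=16493,\quad N_6=38308=2^2\cdot61\cdot157 .$$
For the other $m$ we reduce $P(c)$ by the quadratic equation of $c$.

- $m=5$: $c^2=1-c$, so $P(c)=21016+12769c$. Then $N_5=21016^2-21016\cdot12769-12769^2=10271591$.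
- $m=10$: $c^2=c+1$, so $P(c)=21016+21815c$. Then $N_{10}=21016^2+21016\cdot21815-21815^2=424242071=11\cdot38567461$.
- $m=8$: $c^2=2$, so $P(c)=25539+17292c=3(8513+5764c)$. Then $N_8=3^2\cdot6023777$, where $6023777=8513^2-2\cdot5764^2$.
- $m=12$: $c^2=3$, so $P(c)=30062+17292c=2(15031+8646c)$. Then $N_{12}=2^2\cdot1671013$, where $1671013=15031^2-3\cdot8646^2$.

**Step (iii): $m=1,2,3,4,6$.** We exclude these directly. For $m=1$ only $\ell=263$ is possible, but $(-19/263)=(263/19)=(16/19)=1$, so $263$ is good. For $m=2$ there is nothing to divide. For $m=3$ the only prime divisor $\ge13$ is $19\equiv1$ mod $3$, contradicting $\ell\equiv2$ mod $3$. For $m=6$ the only prime divisors $\ge13$ are $61$ and $157$, both $\equiv1$ mod $6$, contradicting $\ell\equiv5$ mod $6$.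

For $m=4$ we need $\ell\equiv3$ mod $4$. As $16493\equiv1$ mod $4$, it has an even number of prime divisors $\equiv3$ mod $4$, counted with multiplicity. If there were one, there would be two, and the smaller would be $\le\sqrt{16493}<129$. But the remainders of $16493$ modulo $3,7,11,19,23,31,43,47,59,67,71,79,83,103,107,127$ are $2,1,4,1,2,1,24,43,32,11,21,61,59,13,15,110$. These are all the primes $\equiv3$ mod $4$ below $129$, so there is none.

For $m=5,10,8,12$ put
$$R_5=10271591,\quad R_{10}=38567461,\quad R_8=6023777,\quad R_{12}=1671013 .$$
The quotients $N_m/R_m$ are $1,11,3^2,2^2$, and $11,3,2$ are less than $13$. So a bad $\ell$ as in (7.2) divides $R_m$. We show that no prime at all in the class $-1$ divides $R_m$.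

**Step (iv): parity.** As for $m=4$, a parity argument limits the search to primes up to $\sqrt{R_m}$. The elements $21016+12769c$, $21016+21815c$, $8513+5764c$, $15031+8646c$ lie in the maximal orders of $\mathbf Q(\sqrt5),\mathbf Q(\sqrt5),\mathbf Q(\sqrt2),\mathbf Q(\sqrt3)$, written in the basis $1,c$. In each case the two coordinates are coprime (Euclid's algorithm), so no rational prime divides the element. An inert prime dividing the norm of an element divides the element, so no inert prime divides these norms. The $R_m$ divide these norms and are prime to $5,5,2,6$ respectively, so they have no ramified prime divisor. Every prime divisor of $R_m$ therefore splits in the quadratic field, which means it is $\equiv\pm1$ mod $5,5,8,12$ for $m=5,10,8,12$. Moreover $R_m\equiv1$ modulo $5,5,8,12$. So the number of prime divisors $\equiv-1$, with multiplicity, is even. If there is one, there are two, and the smaller is at most $\sqrt{R_m}$, which is less than $3205,\ 6211,\ 2455,\ 1293$ for $m=5,10,8,12$. (Indeed $3205^2=10272025$, $6211^2=38576521$, $2455^2=6027025$, $1293^2=1671849$.) For odd primes, $\ell\equiv-1$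 mod $5$ is the same as $\ell\equiv-1$ mod $10$.

**Step (v): a filter modulo $19$.** The smaller prime found in Step (iv) need not be known to be bad, so we need a condition valid for all primes in the class. It halves the list to be checked.

*Claim.* Let $m\in\{5,8,10,12\}$ and let $\ell\nmid2\cdot7\cdot19\cdot167\cdot p$ be a prime with $\ell\equiv-1$ mod $m$ and $\ell\mid N_m$. Then $(\ell/19)=-1$.

Since $\ell\nmid m$ and $\ell\mid N_m$, there is $x\in\bar{\mathbf F}_\ell$ of exact order $m$ with $\tilde S(x)=0$, hence a place $\lambda\mid\ell$ of $E$ at which $\gamma$ has exact order $m$. As $m\mid\ell+1$, $\gamma^\ell\equiv\gamma^{-1}=\bar\gamma$. Now $\ell$ is unramified in $E$; let $\tau$ be the Frobenius of $\lambda$, so $\tau\gamma\equiv\gamma^\ell\equiv\bar\gamma$ mod $\lambda$. If $\tau=1$, then $\gamma\equiv\gamma^{-1}$ and $\gamma^2\equiv1$, contradicting $m\ge3$. If $\tau$ is trivial on $K_2$ and nontrivial on $K_1$, then $\bar z_1z_2\equiv\bar z_1\bar z_2$. As $\bar z_1$ is a unit at $\lambda$ (because $\ell\ne p$), $\lambda$ divides $z_2-\bar z_2=7\sqrt{-19}$, which is excluded. So $\tau$ is nontrivial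 on $K_2$, hence $\ell$ is inert in $K_2$ and $(\ell/19)=(-19/\ell)=-1$.

**Step (vi): the excluded primes.** The claim left out $2,7,19,167,p$, so we treat those in the class $-1$ separately. Modulo $5$ the only one is $19$, and $R_5\equiv1$, $R_{10}\equiv7$ mod $19$. Modulo $8$ they are $7$ and $167$; $R_8\equiv4$ mod $7$, and $167$ is in the list below. Modulo $12$ they are $167$ and $p$; $167$ is in the list below, and $p>1293$.

**Step (vii): the divisions.** The nonsquares modulo $19$ are $2,3,8,10,12,13,14,15,18$. Combining $(\ell/19)=-1$ with $\ell\equiv9$ mod $10$, $\ell\equiv7$ mod $8$, $\ell\equiv11$ mod $12$ respectively, we must divide by all primes up to the bounds of Step (iv) in the classes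

- $m=5,10$: $29,59,69,79,89,109,129,179,189$ mod $190$;
- $m=8$: $15,31,71,79,103,127,135,143,151$ mod $152$;
- $m=12$: $59,71,107,143,155,167,179,203,227$ mod $228$.

The remainders follow; for instance $10271591=569\cdot18052+3$.

*$m=5$ and $m=10$, primes below $3205$, entries $\ell$: ($R_5$ mod $\ell$, $R_{10}$ mod $\ell$).*
29: (23, 13); 59: (45, 46); 79: (11, 56); 89: (12, 23); 109: (85, 100); 179: (34, 121); 269: (95, 124); 379: (312, 42); 409: (374, 397); 439: (308, 433); 449: (267, 157); 509: (480, 22); 569: (3, 72); 599: (538, 247); 659: (417, 145); 829: (281, 723); 839: (553, 309); 1009: (980, 454); 1019: (71, 349); 1039: (37, 820); 1129: (1078, 821); 1229: (838, 212); 1249: (1064, 839); 1319: (538, 1220); 1399: (133, 1228); 1409: (1390, 313); 1439: (9, 822); 1459: (231, 255); 1549: (172, 459); 1579: (196, 386); 1609: (1344, 1340); 1699: (1136, 161); 1709: (501, 458); 1789: (942, 199); 1889: (1098, 1637); 1979: (581, 709); 2029: (793, 229); 2089: (2067, 343); 2179: (1964, 1340); 2269: (2097, 1268); 2309: (1159, 234); 2339: (1042, 2029); 2389: (1280, 1834); 2459: (348, 505); 2539: (1336, 51); 2549: (1670,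 1091); 2579: (2013, 1095); 2659: (2533, 1325); 2689: (2300, 1823); 2719: (1928, 1165); 2729: (2364, 1233); 2749: (1327, 1740); 2789: (2493, 1169); 2879: (2198, 377); 2909: (2821, 2848); 2939: (2725, 1903); 3109: (2564, 316); 3119: (724, 1026); 3169: (862, 731).

*$m=10$, primes from $3205$ to $6211$, entries $\ell$: $R_{10}$ mod $\ell$.*
3229: 285; 3259: 455; 3299: 2151; 3319: 681; 3359: 2782; 3449: 743; 3499: 1483; 3529: 2549; 3719: 1431; 3739: 3415; 3889: 248; 3929: 397; 3989: 1809; 4019: 1137; 4049: 736; 4079: 516; 4099: 4069; 4259: 2216; 4289: 773; 4549: 1039; 4639: 3454; 4649: 4006; 4969: 3052; 4999: 176; 5009: 3170; 5119: 915; 5189: 2813; 5209: 25; 5309: 2885; 5399: 2404; 5449: 4888; 5569: 2136; 5639: 2340; 5689: 1730; 5779: 4194; 5879: 1221; 6079: 2285.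

*$m=8$, primes below $2455$, entries $\ell$: $R_8$ mod $\ell$.*
31: 12; 71: 66; 79: 27; 103: 28; 127: 40; 151: 85; 167: 87; 223: 101; 383: 336; 431: 121; 439: 258; 487: 74; 599: 233; 607: 516; 743: 276; 751: 6; 839: 596; 863: 37; 887: 160; 911: 245; 983: 936; 991: 479; 1039: 694; 1063: 819; 1231: 494; 1319: 1223; 1367: 775; 1399: 1082; 1439: 123; 1447: 1363; 1471: 32; 1511: 931; 1663: 391; 1823: 585; 1951: 1040; 2111: 1094; 2143: 1947; 2207: 874; 2311: 1311; 2351: 515; 2383: 1936; 2423: 199; 2447: 1710.

*$m=12$, primes below $1293$, entries $\ell$: $R_{12}$ mod $\ell$.*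
59: 15; 71: 28; 107: 101; 167: 11; 179: 48; 227: 66; 383: 367; 431: 26; 563: 29; 599: 402; 659: 448; 683: 395; 743: 6; 827: 473; 839: 564; 863: 245; 887: 792; 911: 239; 971: 893; 983: 896; 1019: 872; 1091: 692; 1283: 547.

No remainder is $0$. So no prime $\equiv-1$ in the class for $m$ divides $R_m$, and Proposition 6.3 is proved. $\square$

## 8. The slope-one lattice in crystalline cohomology and the prime $p$

Example 1.2 warns that $p$ cannot be skipped. At $p$ there is no $\mathbf Z_p$-lattice of rank $22$ with a Frobenius isometry, but a unimodular $\mathbf Z_p$-lattice of rank $14$ is available: the slope-one part of crystalline cohomology.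

**Recollections.** Let $W=W(\bar{\mathbf F}_q)$ with its Frobenius $\sigma$. An $F$-crystal is a free $W$-module of finite rank with an injective $\sigma$-linear map $\varphi$. Its Newton slopes are the slopes of the associated isocrystal, and its Hodge slopes are the exponents of $p$ in the elementary divisors of $\varphi$. For example, on $We_1\oplus We_2$ with $\varphi e_1=e_2$, $\varphi e_2=pe_1$ we have $\varphi^2e_i=pe_i$, so the Newton slopes are $\frac12,\frac12$, while the Hodge slopes are $0,1$. The Newton polygon goes straight from $(0,0)$ to $(2,1)$, and the Hodge polygon passes below it through $(1,0)$. We use three facts.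

- If an isocrystal $(D,\Phi)$ is defined over $\mathbf F_q$ with $q=p^4$, then the eigenvalues of the linear map $\Phi^4$ on its slope-$s$ part have $v=s$ (with $v(q)=1$), and the slope decomposition commutes with base change to $W$.
- Katz's Newton–Hodge decomposition (*Slope filtration of F-crystals*, Thm 1.6.1): if a break point of the Newton polygon lies on the Hodge polygon, the $F$-crystal is the direct sum of two $F$-crystals, whose Newton and Hodge slopes are those before and those after this point.
- If $\psi$ is a $\sigma$-linear bijection of a free $W$-module $D$ of finite rank, then $D^{\psi=1}$ is a free $\mathbf Z_p$-module with $D^{\psi=1}\otimes W=D$, because $\bar{\mathbf F}_q$ is algebraically closed. For $D=W$, $\psi=\sigma$ this reads $W^{\sigma=1}=\mathbf Z_p$.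

**Step 6: an isometry $f$ with eigenvalues $\gamma_i$.** We bring the Frobenius eigenvalues into crystalline cohomology. Let $W_0=W(\mathbf F_q)$, let $\mathcal H_0=\mathrm H^2_{\rm crys}(X/W_0)$ with crystalline Frobenius $\Phi$, and let $\mathcal H=\mathcal H_0\otimes W=\mathrm H^2_{\rm crys}(\bar X/W)$ with $\varphi=\Phi\otimes\sigma$. It is free of rank $22$ with a perfect pairing, and $\langle\varphi x,\varphi y\rangle=p^2\sigma\langle x,y\rangle$. As $\sigma^4=1$ on $W_0$, the map $\Phi^4$ is $W_0$-linear and multiplies the pairing by $p^8=q^2$. So $F_{\rm cr}=\Phi^4\otimes1$ is $W$-linear, commutes with $\varphi$, and satisfies $\langle F_{\rm cr}x,F_{\rm cr}y\rangle=q^2\langle x,y\rangle$. Hence $f=q^{-1}F_{\rm cr}$ is an isometry of $\mathcal H\otimes\mathbf Q$ commuting with $\varphi$. By Katz–Messing its eigenvalues are the $22$ reciprocal roots $\gamma_i$ of $L(X/\mathbf F_q,T)$. By the first recollection, $f$ has eigenvalues with $v=s-1$ on the slope-$s$ part. So the slopes of $\varphi$ are $\frac34,1,\frac54$ with multiplicities $4,14,4$, the middle number being $8+6$.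

**Step 7: the unimodular lattice $M$ of rank $14$.** Now we cut out slope $1$ integrally. By Mazur–Ogus, the Hodge polygon of $(\mathcal H,\varphi)$ is that of the Hodge numbers $1,20,1$, with vertices $(0,0),(1,0),(21,20),(22,22)$. The Newton break points $(4,3)$ and $(18,3+14)=(18,17)$ lie on its middle edge. Two applications of the Newton–Hodge decomposition give
$$\mathcal H=\mathcal H_{<1}\oplus\mathcal H_1\oplus\mathcal H_{>1}$$
as $F$-crystals, of ranks $4,14,4$, with all Newton and Hodge slopes of $\mathcal H_1$ equal to $1$. Hodge slopes all equal to $1$ means that $p^{-1}\varphi$ is a $\sigma$-linear bijection of $\mathcal H_1$. So $M:=\mathcal H_1^{\varphi=p}$ is $\mathbf Z_p$-free of rank $14$ and $M\otimes W=\mathcal H_1$.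

On $\mathcal H_1$ the eigenvalues of $f$ have $v=0$, and on $\mathcal H_{<1}\oplus\mathcal H_{>1}$ they have $v=\pm\frac14$. No eigenvalue of the first kind is inverse to one of the second, so by Lemma 5.1, applied to $f$ on $\mathcal H\otimes\mathbf Q$, the two parts are orthogonal. A perfect pairing restricts to a perfect pairing on an orthogonal direct summand, so the pairing is perfect on $\mathcal H_1$. For $x,y\in M$ we have $p^2\langle x,y\rangle=\langle\varphi x,\varphi y\rangle=p^2\sigma\langle x,y\rangle$, so $\langle x,y\rangle\in W^{\sigma=1}=\mathbf Z_p$. The determinant of the pairing on $M$ lies in $\mathbf Z_p$ and is a unit of $W$, so $M$ is a unimodular $\mathbf Z_p$-lattice.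

A vector of $\mathcal H\otimes\mathbf Q$ with $\varphi x=px$ lies in the slope-one part $\mathcal H_1\otimes\mathbf Q$, so such vectors form $M_{\mathbf Q}=M\otimes\mathbf Q$. As $f$ commutes with $\varphi$, it preserves $M_{\mathbf Q}$ and acts there as a $\mathbf Q_p$-linear isometry. Its eigenvalues on $M_{\mathbf Q}$ are those on $\mathcal H_1\otimes\mathbf Q$, namely the $\gamma_i$ with $v(\gamma_i)=0$: six roots of unity, and $\gamma_2,\gamma_2^{-1}$ with multiplicity $4$ each.

**Step 8: the position of $N$ in $M_{\mathbf Q}$.** We identify $N\otimes\mathbf Q_p$ with the root-of-unity part. Crystalline Chern classes satisfy $\varphi(c_1)=p\,c_1$ and respect the intersection form. So $c_1$ gives an isometric map $N\otimes\mathbf Q_p\to M_{\mathbf Q}$, which is injective because the form on $N$ is nondegenerate.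

The map $F_{\rm cr}$ is induced by the $\bar{\mathbf F}_q$-linear endomorphism $\mathrm{Fr}_{X,q}\times\mathrm{id}$ of $\bar X$. Composed with $\mathrm{id}\times\mathrm{Frob}_q$ it is the absolute $q$-Frobenius of $\bar X$, which sends each line bundle to its $q$-th power, so acts on $N$ as multiplication by $q$. The map $\mathrm{id}\times\mathrm{Frob}_q$ acts on $N$ through the Galois group, with finite order. Hence $f=q^{-1}F_{\rm cr}$ acts on $N$ with finite order. So the $6$-dimensional space $N\otimes\mathbf Q_p$ lies in the sum of the generalized eigenspaces of $f$ on $M_{\mathbf Q}$ for roots of unity. That sum also has dimension $6$, so the two are equal.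

Let $M'$ be the sum of the generalized eigenspaces for $\gamma_2$ and $\gamma_2^{-1}$. These numbers lie in $\mathbf Z_p^\times$ and are distinct, as $\gamma_2$ is not a root of unity, so $M'$ is the sum of two $4$-dimensional subspaces defined over $\mathbf Q_p$. By Lemma 5.1, $M'$ is orthogonal to $N\otimes\mathbf Q_p$, since $\gamma_2^{\pm1}$ times a root of unity is never $1$. By dimensions $M_{\mathbf Q}=(N\otimes\mathbf Q_p)\perp M'$. By the same lemma, with $g=x-\gamma_2^{\pm1}$ and $\gamma_2^{\pm2}\ne1$, each of the two $4$-dimensional subspaces is isotropic. So $M'\cong H^4$.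

**Step 9: $N\otimes\mathbf Q_p\cong H^3$.** By Step 3, $\det M_{\mathbf Q}\equiv\det N\cdot\det H^4\equiv-1=(-1)^7$ modulo squares. As $M$ is unimodular of rank $14$ and $p$ is odd, $M\cong U^7\otimes\mathbf Z_p$, so $M_{\mathbf Q}\cong H^7$. From $(N\otimes\mathbf Q_p)\perp H^4\cong H^7$, Witt cancellation gives $N\otimes\mathbf Q_p\cong H^3$.

## 9. The sign at infinity, and the same polynomial over $\mathbf F_{q^n}$

**Step 10: end of the proof of Theorem 3.1.** We confront the local results with the signature. Every prime is good, bad, or equal to $p$. By Steps 4, 5 and 9, $N\otimes\mathbf Q_\ell\cong H^3$ for every prime $\ell$, including $\ell=p$. By Step 2, $N\otimes\mathbf Q$ has dimension $6$ and signature $(1,5)$. This contradicts Lemma 1.1. So there is no K3 surface $X/\mathbf F_q$ with $L_{\rm trc}(X/\mathbf F_q,T)=L$. Together with the verification in Section 3 this proves Theorem 3.1, and one cannot always take $n=1$ in Theorem 2.2, whether or not $(\star)$ is assumed. $\blacksquare$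

**Remark 9.1 (not used above).** There is no conflict with Theorem 2.2. Step 5 needs the coprimality of Proposition 6.3 for $\gamma$ itself. If $n$ is divisible by $\ell+1$ for some bad $\ell$, for instance $\ell=13$ and $n=14$, then (7.1) gives $\gamma^n\equiv1$ modulo every place above $\ell$. The reduction modulo $\ell$ of the characteristic polynomial attached to $\gamma^n$ then has the root $1$ in common with $\Phi_1$, and Step 5 no longer applies to $\prod(1-\gamma_i^nT)$ over $\mathbf F_{q^n}$.
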